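# A pro-$p$ group satisfying $u_n\equiv 1$ that is not locally solvable

## 1. Commutator series, the words $u_n$, and profinite groups

Throughout, $[a,b]=aba^{-1}b^{-1}$.

**Definition 1 (two series).** For a group $H$ put $\gamma_1(H)=H$ and $\gamma_{i+1}(H)=[\gamma_i(H),H]$, the subgroup generated by all commutators $[a,b]$ with $a\in\gamma_i(H)$, $b\in H$. The group is nilpotent of class at most $c$ if $\gamma_{c+1}(H)=1$. Put $H^{(0)}=H$ and $H^{(d+1)}=[H^{(d)},H^{(d)}]$. The group is solvable of derived length at most $d$ if $H^{(d)}=1$.

Example. In $S_3$ we have $\gamma_2=\gamma_3=\dots=A_3$, so $S_3$ is not nilpotent; but $S_3^{(1)}=A_3$ and $S_3^{(2)}=1$, so it is solvable of derived length $2$.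

We use one textbook fact about the first series again and again:
$$[\gamma_i(H),\gamma_j(H)]\subseteq\gamma_{i+j}(H). \tag{1}$$

**Definition 2 (the words $u_n$).** In the free group $F(x,y)$ put
$$u_1(x,y)=x^{-2}y^{-1}x,\qquad u_{n+1}(x,y)=[\,x\,u_n(x,y)\,x^{-1},\;y\,u_n(x,y)\,y^{-1}\,]\quad(n\ge1).$$

Example. In any group, $u_1(x,y)=1$ exactly when $y=x^{-1}$. Next, $xu_1x^{-1}=x^{-1}y^{-1}$ and $yu_1y^{-1}=yx^{-2}y^{-1}xy^{-1}$, so
$$u_2(x,y)=[\,x^{-1}y^{-1},\;yx^{-2}y^{-1}xy^{-1}\,].$$
Take $S_3$ with $x=r$ of order $3$ and $y=\tau$ an involution, so $\tau r\tau=r^{-1}$. Then $x^{-1}y^{-1}=r^{-1}\tau$, and $yx^{-2}y^{-1}xy^{-1}=(\tau r^{-2}\tau)r\tau=r^3\tau=\tau$. Both are involutions, so $u_2(r,\tau)=(r^{-1}\tau\cdot\tau)^2=r^{-2}=r\ne1$. All values of $u_2$ on $S_3$ lie in the abelian group $A_3$, hence $u_3\equiv1$ on $S_3$.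

If $u_n(x,y)=1$ for some pair, then $u_{n+1}(x,y)=[1,1]=1$, so $u_m(x,y)=1$ for all $m\ge n$. We use this freely.

**Definition 3 (unbounded quasi-Engel group).** A group $G$ is an unbounded quasi-Engel group if for every $x,y\in G$ there is an integer $n=n(x,y)$ with $u_n(x,y)=1$. Subgroups and quotients of such groups are again such groups.

Example. Let $G$ be solvable of derived length at most $d$. By induction every value of $u_n$ lies in $G^{(n-1)}$: this is clear for $n=1$, and $u_{n+1}$ is a commutator of two conjugates of $u_n$. So $u_{d+1}\equiv1$ on $G$, and $G$ is quasi-Engel.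

**Definition 4 (locally solvable, locally nilpotent).** A group is locally solvable (nilpotent) if every finitely generated subgroup of it is solvable (nilpotent).

Example. Let $U_m$ be the group of upper unitriangular $m\times m$ matrices over $\mathbb F_p$. From $[1+E_{ij},1+E_{jl}]=1+E_{il}$ for $i<j<l$ one sees that $1+E_{1,2^d+1}$ is a $d$-fold nested commutator in $U_{2^d+1}$, so $U_{2^d+1}^{(d)}\neq1$. The restricted direct sum of all $U_m$ is therefore not solvable. Finitely many of its elements lie in a sum of finitely many $U_m$, which is nilpotent; so the group is locally nilpotent, hence locally solvable.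

**Definition 5 (profinite and pro-$p$ groups).** A profinite group is (isomorphic to) a closed subgroup of a product of finite groups, with the product topology; it is pro-$p$ if the finite groups can be taken to be $p$-groups. A profinite group is topologically $2$-generated if it is the closure of an abstract subgroup generated by two elements. It is prosolvable if $G/N$ is solvable for each open normal subgroup $N$.

Example. In $\prod_{j\ge0}\mathbb Z/p^j$ take the cyclic group generated by $(1,1,1,\dots)$. Its closure is the set of compatible families $(a_j)$, that is, those with $a_{j+1}\equiv a_j\pmod{p^j}$: this set is closed, and a compatible family agrees with the integer $a_J$ in all coordinates $j\le J$. So the closure is $\mathbb Z_p$.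

Local solvability concerns subgroups generated by finitely many elements in the *abstract* sense, without taking closures.

**Definition 6 (unbounded Engel group).** Put $e_1(x,y)=[x,y]$ and $e_{n+1}(x,y)=[e_n(x,y),y]$. A group $G$ is an unbounded Engel group if for all $x,y\in G$ there is $n=n(x,y)$ with $e_n(x,y)=1$.

Example. If $G$ is nilpotent of class at most $c$ then $e_c\equiv 1$, because $e_n\in\gamma_{n+1}(G)$. The group $S_3$ is not Engel: $[r,\tau]=r\cdot\tau r^{-1}\tau=r^2$, and $[r^2,\tau]=r^4=r$, so the $e_n(r,\tau)$ never reach $1$.

The setting is the paper of Tatiana Bandman, Gert-Martin Greuel, Fritz Grunewald, Boris Kunyavskii, Gerhard Pfister, Eugene Plotkin, "Engel-like Identities Characterizing Finite Solvable Groups", arXiv:math/0303165 (2003). Two results are known.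

**Fact A.** A finite group $G$ is solvable if and only if for some $n$ the identity $u_n(x,y)\equiv1$ holds in $G$.

**Fact B.** Every profinite, unbounded Engel group is locally nilpotent.

Put them side by side: the words $u_n$ play for "solvable" the part that the $e_n$ play for "nilpotent". This suggests the following.

**Conjecture.** Every profinite, unbounded quasi-Engel group is locally solvable.

Is it true? The answer is no. Here is the precise statement that we shall prove.

**Theorem A.** Let $p$ be a prime and let $n\ge2$ be any integer with $2^{\,n-2}>9(p-1)(n-1)^2$ (for example $p=2$, $n=13$: $2048>1296$). There is a pro-$p$ group $G$ such that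

1. $u_n(x,y)=1$ for all $x,y\in G$; in particular $G$ is a profinite unbounded quasi-Engel group;
2. $G$ is the closure of a $2$-generated abstract subgroup $\Gamma$ which is not solvable. In particular $G$ is not locally solvable.

Moreover $G$ has a closed normal subgroup $V$ of finite exponent, with $G/V\cong\mathbb Z_p$, such that every $m$-generated subgroup of $V$ is nilpotent of class at most $9m(p-1)$.

For every $p$ such $n$ exist, since an exponential beats a quadratic polynomial. The construction of $G$ below depends on $p$ only, not on $n$.

## 2. From a pointwise condition to bounds on derived length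

Before building anything, let us see what a proof of the conjecture would need.

*Finite groups.* Let $G$ be finite and quasi-Engel. There are finitely many pairs, and once $u_n(x,y)$ is $1$ it stays $1$, so one $n$ serves all pairs; by Fact A, $G$ is solvable. Thus the conjecture holds for finite groups.

*Profinite groups.* Let $G$ be profinite and quasi-Engel. Each finite quotient $G/N$ is finite quasi-Engel, hence solvable; so $G$ is prosolvable. But the derived lengths of the $G/N$ may grow with $N$.

*Making $n$ uniform.* The natural next move is compactness. The sets $X_n=\{(x,y)\in G\times G: u_n(x,y)=1\}$ are closed and cover the compact Hausdorff space $G\times G$. By the Baire category theorem some $X_n$ has an interior point, so for some $a,b\in G$ and some open normal subgroup $N$ we have $u_n(ax',by')=1$ for all $x',y'\in N$. This is an identity with a fixed $n$, on a coset.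

*Where this stops.* Suppose we are as lucky as possible and $u_n\equiv1$ on all of $G$. Let $\Delta\le G$ be generated by $m$ elements. Its images in the finite quotients of $G$ are $m$-generated finite groups satisfying $u_n\equiv1$, so they are solvable. If their derived lengths were bounded by some $D=D(m,n)$, then $\Delta^{(D)}$ would be trivial in every finite quotient, and $\Delta$ would be solvable. But Fact A gives solvability of each finite group and no bound on derived length. This missing bound does not exist, even for $m=2$ and finite $p$-groups: that is the Corollary in Section 8.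

So we look for $2$-generated finite $p$-groups with one law $u_n\equiv1$ and unbounded derived length.

## 3. Matrices over $\mathbb F_p[t_i]/(t_i^2)$: few generators force small class

We first build finite $p$-groups $V_k$ of large derived length in which a subgroup with few generators has small class.

**The rings.** Let $k=p^j$, $j\ge0$, and put
$$R_k=\mathbb F_p[t_i: i\in\mathbb Z/k]/(t_i^2: i\in\mathbb Z/k),$$
with $N_k$ the ideal generated by the $t_i$. The ring $R_k$ is finite, commutative and graded by degree. The squarefree monomials form an $\mathbb F_p$-basis, and $N_k^m$ is spanned by the squarefree monomials of degree at least $m$. So $N_k^{k+1}=0$. On the other hand $t_0t_1\cdots t_{k-1}\ne0$, so $N_k^k\neq0$: the nilpotency degree of $N_k$ grows with $k$.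

A single element, however, dies at a bounded power:
$$f^p=0\qquad\text{for all } f\in N_k. \tag{2}$$
Indeed, write $f=\sum c_\mu\mu$ over nontrivial squarefree monomials $\mu$. By the Frobenius identity in characteristic $p$, $f^p=\sum c_\mu^p\mu^p$, and $\mu^p=0$ because $\mu^2=0$.

Example. For $p=3$: $(t_0+t_1)^2=2t_0t_1\neq0$, while $(t_0+t_1)^3=0$.

**The groups.** Let $V_k=1+M_3(N_k)$, the set of matrices $1+A$ with $A$ a $3\times3$ matrix over $N_k$. A product of $k+1$ matrices from $M_3(N_k)$ has entries in $N_k^{k+1}=0$, so $M_3(N_k)$ is a nilpotent ring, and $(1+A)^{-1}=1-A+A^2-\cdots$ is a finite sum. Hence $V_k$ is a group. Its order is $|N_k|^9$, a power of $p$.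

**A commutator formula.** For $a,b$ in a nilpotent ring,
$$[1+a,1+b]=1+(ab-ba)(1+a)^{-1}(1+b)^{-1}. \tag{3}$$
Indeed $(1+a)(1+b)=(1+b)(1+a)+(ab-ba)$; multiply on the right by $\big((1+b)(1+a)\big)^{-1}=(1+a)^{-1}(1+b)^{-1}$.

Example. With $a=t_0E_{12}$, $b=t_1E_{23}$ (and $k\ge2$) we have $ab=t_0t_1E_{13}$ and $ba=0$. Since $E_{13}E_{12}=E_{13}E_{23}=0$, formula (3) gives $[1+a,1+b]=1+t_0t_1E_{13}\ne1$. Degrees add under commutators.

**Lemma 1.** If $v_1,\dots,v_m\in V_k$, then $\langle v_1,\dots,v_m\rangle$ is nilpotent of class at most $c:=9m(p-1)$.

*Proof.* **Step 1: the entries generate a nilpotent algebra whose degree does not depend on $k$.** Let $f_1,\dots,f_{9m}\in N_k$ be the entries of the matrices $v_i-1$, and let $I\subseteq N_k$ be the non-unital $\mathbb F_p$-subalgebra they generate. Then $I^{c+1}$ is spanned by products of at least $c+1=9m(p-1)+1$ factors from the list $f_1,\dots,f_{9m}$. By the pigeonhole principle some $f_i$ occurs at least $p$ times. The ring is commutative, so the product contains $f_i^p=0$, by (2). Hence $I^{c+1}=0$.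

**Step 2: pass from the algebra to the group.** Since $I$ is nilpotent, $1+M_3(I^a)$ is a group for each $a\ge1$ (inverses by the geometric series), and $1+M_3(I)$ contains all $v_i$. If $A\in M_3(I^a)$ and $B\in M_3(I^b)$, then $AB-BA\in M_3(I^{a+b})$. Multiplying it by $(1+A)^{-1}(1+B)^{-1}\in1+M_3(I)$ keeps it in $M_3(I^{a+b})$. So by (3)
$$[\,1+M_3(I^a),\,1+M_3(I^b)\,]\subseteq 1+M_3(I^{a+b}).$$
Taking $b=1$ and inducting gives $\gamma_i(1+M_3(I))\subseteq1+M_3(I^i)$. For $i=c+1$ the right side is $1$. $\square$

**The groups $V_k$ alone give no counterexample.** Consider $\prod_jV_{p^j}$. For $x,y$ in a group, $u_n(x,y)\in\gamma_{2^{n-1}}(\langle x,y\rangle)$: this is clear for $n=1$, and (1) gives the induction step, since conjugation by $x$ or $y$ preserves the terms of the lower central series of $\langle x,y\rangle$. By Lemma 1 with $m=2$, the law $u_n\equiv1$ holds in all $V_k$ as soon as $2^{n-1}>18(p-1)$. The derived lengths of the $V_k$ are unbounded (this follows from Section 6). So we have a pro-$p$ group with a law $u_n\equiv 1$ that is not solvable. But by the same Lemma 1, applied in each coordinate,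 it is locally nilpotent: an $m$-generated subgroup has class at most $9m(p-1)$. A nontrivial element of the $d$-th derived group is built from many elements, and here they cannot come from two.

## 4. Adjoining the cyclic shift

The remedy is to add one element $s$ whose conjugation moves the variables around, so that many "independent" elements are conjugates of one.

The automorphism $\sigma:t_i\mapsto t_{i+1}$ of $R_k$ has order $k$, preserves $N_k$, and acts entrywise on $V_k$. Let
$$G_k=V_k\rtimes\langle s_k\rangle,\qquad s_k \text{ of order } k,\qquad s_kws_k^{-1}=\sigma(w)\quad(w\in V_k).$$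
As $k=p^j$, this is a finite $p$-group.

Let $E_0,\dots,E_5$ be the six off-diagonal matrix units $E_{ij}$ ($i\ne j$) of size $3\times3$, in some order, and put
$$v_k=1+\sum_{\ell=0}^5t_\ell E_\ell\in V_k\qquad(\text{indices of } t \text{ mod } k).$$
In the pro-$p$ group $P=\prod_{j\ge0}G_{p^j}$ let
$$v=(v_{p^j})_j,\qquad s=(s_{p^j})_j,\qquad \Gamma=\langle v,s\rangle,\qquad G=\overline{\Gamma}.$$

So $G$ is pro-$p$ and topologically $2$-generated. Two things must be shown: a law $u_n\equiv1$ survives the addition of $s$, and $\Gamma$ is not solvable.

**Contrast with Engel words.** The group $G$ is not an unbounded Engel group. Work in $G_k$ with $k=p^j\ge6$ and modulo $M_3(N_k^2)$, where products in $V_k$ become sums: $(1+A)(1+B)\equiv1+A+B$. For $w\in V_k$ we have $[w,s_k]=w\,\sigma(w)^{-1}$, so with $D=\sum_\ell t_\ell E_\ell$ we get $e_n(v_k,s_k)\equiv1+(1-\sigma)^nD$. The coefficient of $E_0$ is $(1-\sigma)^nt_0$. The span of the $t_i$ is the free module on $t_0$ over $\mathbb F_p[\sigma]/(\sigma^k-1)$, and $\sigma^k-1=(\sigma-1)^k$ because $k$ is a power of $p$; so this coefficient is nonzero for $n<k$. Letting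 $k$ grow, $e_n(v,s)\neq1$ for every $n$. Engel words keep commuting with $s$ and may stay in degree $1$ forever, whereas each $u_{n+1}$ commutes two conjugates of $u_n$, so it doubles the depth.

## 5. Depth $2^{n-2}$ against $(n-1)^2$ generators

The aim of this section is a law $u_n\equiv1$ valid in all $G_k$ with the same $n$.

**Lemma 2.** If $2^{n-2}>9(p-1)(n-1)^2$, then $u_n(x,y)=1$ for all $x,y\in G_k$ and all $k=p^j$.

*Proof.* Fix $x,y\in G_k$ and write $u_i=u_i(x,y)$.

**Step 1: get into $V_k$.** The element $z:=u_2$ is a commutator and $G_k/V_k$ is cyclic, so $z\in V_k$. We start from $z$ because $u_1$ need not be in $V_k$.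

**Step 2: show that $u_i$ is deep in the lower central series of a subgroup of $V_k$.** A positive word is a product of letters $x$ and $y$ without inverses. For $i\ge2$ let $H_i$ be the subgroup generated by all $qzq^{-1}$, with $q$ running over the values of positive words of length $i-2$ at $x,y$. Since $V_k$ is normal, $H_i\le V_k$. We claim
$$u_i\in\gamma_{2^{i-2}}(H_i)\qquad(i\ge2). \tag{4}$$
For $i=2$ we have $H_2=\langle z\rangle$, and the claim is clear. Suppose (4) holds for $i$. Putting one letter in front of a positive word of length $i-2$ gives one of length $i-1$; hence $xH_ix^{-1}\le H_{i+1}$ and $yH_iy^{-1}\le H_{i+1}$. So $xu_ix^{-1}$ and $yu_iy^{-1}$ both lie in $\gamma_{2^{i-2}}(H_{i+1})$, and by (1) their commutator $u_{i+1}$ lies in $\gamma_{2^{i-1}}(H_{i+1})$.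

**Why the obvious count fails.** We would like to say: $H_n\le V_k$ has few generators, so by Lemma 1 it has class less than $2^{n-2}$, and $u_n=1$. But there are $2^{n-2}$ positive words of length $n-2$. With $m=2^{n-2}$ generators, Lemma 1 gives class at most $9(p-1)2^{n-2}$, which is *never* smaller than $2^{n-2}$. The number of conjugates doubles exactly as fast as the depth.

The way out is to place $H_n$ inside a subgroup of $V_k$ with far fewer generators. The shift part of a word depends only on how many $x$'s and $y$'s it contains, not on their order, because $\langle s_k\rangle$ is abelian. The part of the word in $V_k$ is not bounded in number, but it is a product of few *kinds* of factors, and we can add those factors as generators.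

**Step 3: separate the $V_k$-part and the shift part of a word.** Write $x=gs_k^a$, $y=hs_k^b$ with $g,h\in V_k$, and let $\ell=n-2$. Let $q=w_1w_2\cdots w_\ell$ with each $w_r\in\{x,y\}$, so $w_r=g_rs_k^{c_r}$ with $(g_r,c_r)=(g,a)$ or $(h,b)$. Moving all powers of $s_k$ to the right,
$$q=q_V\,s_k^{c_1+\cdots+c_\ell},\qquad q_V=g_1\,\sigma^{c_1}(g_2)\,\sigma^{c_1+c_2}(g_3)\cdots\sigma^{c_1+\cdots+c_{\ell-1}}(g_\ell). \tag{5}$$
A partial sum $c_1+\cdots+c_r$ equals $i'a+j'b$, where $i',j'\ge0$ count the letters $x,y$ among $w_1,\dots,w_r$; so $i'+j'=r$. In $q_V$ only $r\le\ell-1$ occurs. The total exponent is $ia+jb$ with $i+j=\ell$. Hence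
$$qzq^{-1}=q_V\,\sigma^{ia+jb}(z)\,q_V^{-1}. \tag{6}$$

**Step 4: count generators.** By (5) and (6), $H_n$ is contained in the subgroup $K\le V_k$ generated by

* $\sigma^{i'a+j'b}(g)$ and $\sigma^{i'a+j'b}(h)$ for $i',j'\ge0$, $i'+j'\le\ell-1$: at most $2\cdot\frac{\ell(\ell+1)}2=\ell(\ell+1)$ elements;
* $\sigma^{ia+jb}(z)$ for $i,j\ge0$, $i+j=\ell$: at most $\ell+1$ elements.

So $K$ is generated by at most $\ell(\ell+1)+(\ell+1)=(\ell+1)^2=(n-1)^2$ elements.

**Step 5: compare.** By Lemma 1, $K$ has class at most $9(p-1)(n-1)^2$, which is less than $2^{n-2}$ by hypothesis. So $\gamma_{2^{n-2}}(K)=1$. By (4) and $H_n\le K$ we get $u_n\in\gamma_{2^{n-2}}(H_n)\subseteq\gamma_{2^{n-2}}(K)=1$. $\square$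

**Proof of Theorem A(1).** The number $n$ in Lemma 2 does not depend on $k$. So $u_n\equiv1$ holds in every coordinate of $P=\prod_jG_{p^j}$, hence in $P$, hence in its subgroup $G$.

## 6. Nested commutators of shifts of $v$: $\Gamma$ is not solvable

Let $d\ge0$; we show $\Gamma^{(d)}\ne1$. Choose $k=p^j\ge6\cdot2^d$ and let $\Gamma_k=\langle v_k,s_k\rangle$, the projection of $\Gamma$ to $G_k$.

**Step 1: many conjugates of $v_k$ in disjoint variables.** For $0\le q<2^d$ put
$$g_q=s_k^{6q}v_ks_k^{-6q}=1+D_q,\qquad D_q=\sum_{\ell=0}^5t_{6q+\ell}E_\ell.$$
These lie in $\Gamma_k$. Since $k\ge6\cdot2^d$, the indices $6q+\ell$ with $0\le q<2^d$, $0\le\ell\le5$ are distinct mod $k$.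

**Step 2: an element of $\Gamma_k^{(d)}$.** Let $\delta_0(g)=g$ and let $\delta_d(g_0,\dots,g_{2^d-1})$ be the commutator of $\delta_{d-1}$ of the first half of the arguments with $\delta_{d-1}$ of the second half. By induction $\delta_d(g_0,\dots,g_{2^d-1})\in\Gamma_k^{(d)}$. Let $\delta_d^L$ be the same expression for matrices, with the Lie bracket $[A,B]_L=AB-BA$ in place of the commutator.

**Step 3: find the leading term.** We claim that
$$\delta_d(g_0,\dots,g_{2^d-1})\equiv1+\delta^L_d(D_0,\dots,D_{2^d-1})\pmod{M_3(N_k^{2^d+1})}, \tag{7}$$
and likewise for any $2^d$ elements $1+D$ with $D\in M_3(N_k)$; here $\delta_d^L(D_0,\dots)\in M_3(N_k^{2^d})$, as each term is a product of $2^d$ of the $D_q$. For $d=0$ this is an equality. For the step put $m=2^{d-1}$ and let $1+A$, $1+B$ be the values of $\delta_{d-1}$ on the two halves. By induction $A=A_0+A'$ and $B=B_0+B'$, where $A_0,B_0\in M_3(N_k^m)$ are the values of $\delta_{d-1}^L$ and $A',B'\in M_3(N_k^{m+1})$. Then $AB-BA\in M_3(N_k^{2m})$ and $AB-BA\equiv A_0B_0-B_0A_0\pmod{M_3(N_k^{2m+1})}$. The factor $(1+A)^{-1}(1+B)^{-1}$ in (3) lies in $1+M_3(N_k)$, so it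 changes nothing modulo $M_3(N_k^{2m+1})$. This is (7).

**Step 4: expand the leading term.** By multilinearity,
$$\delta_d^L(D_0,\dots,D_{2^d-1})=\sum_{(\ell_0,\dots,\ell_{2^d-1})}\Big(\prod_{q}t_{6q+\ell_q}\Big)\,\delta_d^L(E_{\ell_0},\dots,E_{\ell_{2^d-1}}),\qquad0\le\ell_q\le5. \tag{8}$$
By Step 1, each product of variables is a nonzero squarefree monomial of degree $2^d$, and distinct tuples give distinct monomials. So no cancellation occurs between different terms of (8): the sum is nonzero as soon as one matrix coefficient over $\mathbb F_p$ is nonzero.

**Step 5: one coefficient is nonzero.** We show by induction on $d$ that every $E_{ij}$ with $i\neq j$ equals $\delta_d^L$ of some tuple of off-diagonal units. For $d=0$ this is trivial. For $d\ge1$ choose the index $l\ne i,j$, which is possible since the size is $3$. Then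
$$[E_{il},E_{lj}]_L=E_{il}E_{lj}-E_{lj}E_{il}=E_{ij}-0,$$
because $E_{lj}E_{il}=0$ for $i\ne j$. Both $E_{il}$ and $E_{lj}$ are off-diagonal, so by induction each is a $\delta_{d-1}^L$ of a tuple; put the two tuples together. For $d=1$, for instance, $E_{12}=[E_{13},E_{32}]_L$. This is why $v_k$ contains all six units.

**Step 6: conclude.** By (7) and (8) the part of degree $2^d$ of $\delta_d(g_0,\dots,g_{2^d-1})-1$ is nonzero. So $\Gamma_k^{(d)}\ne1$. Since $\Gamma$ maps onto $\Gamma_k$, the group $\Gamma^{(d)}$ maps onto $\Gamma_k^{(d)}$, so $\Gamma^{(d)}\neq1$. As $d$ was arbitrary, $\Gamma$ is not solvable; being $2$-generated, it shows that $G$ is not locally solvable. This proves Theorem A(2).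

The elements $g_q$ also show that $V_k^{(d)}\ne1$ for $k\ge6\cdot2^d$, as was promised in Section 3.

## 7. The subgroup $V$ and the quotient $\mathbb Z_p$

It remains to prove the last sentence of Theorem A. Let $V=G\cap\prod_jV_{p^j}$, a closed normal subgroup of $G$.

**Step 1: the quotient.** $V$ is the kernel of the continuous map $G\to\prod_jG_{p^j}/V_{p^j}=\prod_jC_{p^j}$. The image is compact, hence closed. It contains the image of $\Gamma$ and is contained in its closure, since $G=\overline\Gamma$. The image of $\Gamma$ is generated by $(s_{p^j})_j$ alone, because $v$ maps to $1$. So the image of $G$ is the closure of $\langle(s_{p^j})_j\rangle$ in $\prod_jC_{p^j}$, which is $\mathbb Z_p$ by the example after Definition 5. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, so $G/V\cong\mathbb Z_p$.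

**Step 2: classes of subgroups.** Let $\Delta\le V$ be generated by $m$ elements, and let $c=9m(p-1)$. The projection of $\Delta$ to each $V_{p^j}$ is $m$-generated, so by Lemma 1 its $\gamma_{c+1}$ is trivial. Hence $\gamma_{c+1}(\Delta)$ is trivial in each coordinate, and $\Delta$ has class at most $9m(p-1)$.

**Step 3: the exponent.** Let $1+A\in V_k$. In characteristic $p$ we have $(1+A)^{p^r}=1+A^{p^r}$, because $1$ and $A$ commute. Step 1 of the proof of Lemma 1 with $m=1$ says that the entries of $A$ generate an algebra $I$ with $I^{9(p-1)+1}=0$; so $A^{9(p-1)+1}=0$. Hence $(1+A)^{p^r}=1$ as soon as $p^r\ge9(p-1)+1=9p-8$. Such an $r$ does not depend on $k$, so $V$ has exponent dividing $p^r$. This completes the proof of Theorem A. $\blacksquare$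

The conjecture is therefore false, and it stays false for topologically $2$-generated pro-$p$ groups, for every prime $p$, and with the hypothesis strengthened to a uniform identity $u_n\equiv 1$.

## 8. Unbounded derived length, and other commutator sequences

**Corollary.** For $n$ as in Theorem A, the derived length of $2$-generated finite $p$-groups satisfying $u_n\equiv1$ is unbounded.

*Proof.* Take the groups $\Gamma_k=\langle v_k,s_k\rangle\le G_k$. They satisfy $u_n\equiv1$ by Lemma 2, and $\Gamma_k^{(d)}\ne1$ for $k=p^j\ge6\cdot2^d$ by Section 6. $\square$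

Could a different choice of words repair the conjecture? The proof of Lemma 2 used little about $u_n$: each word is a commutator of two conjugates of the previous one, by words of bounded length.

**Theorem B.** Let $r,L\ge1$, let $f_1\in F_r$ be any word, and let
$$f_{n+1}=[\,a_nf_n^{\varepsilon_n}a_n^{-1},\;b_nf_n^{\eta_n}b_n^{-1}\,],$$
where $\varepsilon_n,\eta_n\in\{\pm1\}$ and $a_n,b_n\in F_r$ have length $\le L$. Then the single group $G$ of Theorem A satisfies $f_n\equiv1$ for all sufficiently large $n$. So no such sequence has the property that profinite groups in which each tuple is killed by some $f_n$ are locally solvable.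

Example. With $r=2$, $L=1$, $f_1=u_1$, $a_n=x$, $b_n=y$ and all signs $+1$ this is the sequence $u_n$.

*Proof.* Evaluate all words at a tuple $x_i=g_is_k^{\alpha_i}\in G_k$ with $g_i\in V_k$, $1\le i\le r$, and let $n\ge2$.

**Step 1: depth.** The element $z=f_2$ is a commutator, so $z\in V_k$. For $i\ge2$ let $H_i$ be generated by all $qzq^{-1}$, where $q$ runs over the values of words of length at most $L(i-2)$ in the $x_i^{\pm1}$. Then $f_i\in\gamma_{2^{i-2}}(H_i)$. This is clear for $i=2$. If it holds for $i$, then $f_i^{\pm1}$ lies in $\gamma_{2^{i-2}}(H_i)$ too. Multiplying a word of length at most $L(i-2)$ on the left by $a_i$ or $b_i$ gives a word of length at most $L(i-1)$, so $a_iH_ia_i^{-1}$ and $b_iH_ib_i^{-1}$ lie in $H_{i+1}$. By (1), $f_{i+1}\in\gamma_{2^{i-1}}(H_{i+1})$.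

**Step 2: separate the words, now with inverses.** Put $\lambda=L(n-2)$. We have
$$x_i^{-1}=s_k^{-\alpha_i}g_i^{-1}=\sigma^{-\alpha_i}(g_i^{-1})\,s_k^{-\alpha_i}.$$
Let $q=w_1\cdots w_{\lambda'}$ with $\lambda'\le\lambda$ and each $w_t=h_ts_k^{\beta_t}$, where $(h_t,\beta_t)$ is $(g_i,\alpha_i)$ or $(\sigma^{-\alpha_i}(g_i^{-1}),-\alpha_i)$. As in (5), $q=q_Vs_k^e$ with $e=\beta_1+\cdots+\beta_{\lambda'}$, and $q_V$ is the product of the elements $\sigma^{\beta_1+\cdots+\beta_{t-1}}(h_t)$. If $h_t=g_i$, the $t$-th factor is $\sigma^{e'}(g_i)$ with $e'=\beta_1+\cdots+\beta_{t-1}$; otherwise it is $\sigma^{e'}(g_i^{-1})$ with $e'=\beta_1+\cdots+\beta_t$. So $e$ and all $e'$ are sums of at most $\lambda$ terms $\pm\alpha_i$; they have the form $\sum_ic_i\alpha_i$ with integers $|c_i|\le\lambda$. There are at most $(2\lambda+1)^r$ vectors $(c_1,\dots,c_r)$.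

**Step 3: count and compare.** Since $qzq^{-1}=q_V\,\sigma^e(z)\,q_V^{-1}$, the group $H_n$ lies in the subgroup of $V_k$ generated by the elements $\sigma^{e'}(g_i)$, $1\le i\le r$, and $\sigma^e(z)$, with $e,e'$ of the form just described: at most $(r+1)(2\lambda+1)^r$ elements. By Lemma 1 its class is at most
$$9(p-1)(r+1)\big(2L(n-2)+1\big)^r,$$
a polynomial in $n$. For all large $n$ it is smaller than $2^{n-2}$, and how large $n$ must be does not depend on $k$ or on the tuple. For these $n$, $f_n=1$ on every tuple in every $G_k$. So $f_n\equiv1$ in $P$ and in $G$.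

The last sentence of the theorem follows: $G$ is profinite, each tuple in it is killed by some $f_n$, and $G$ is not locally solvable by Theorem A(2). $\blacksquare$

## 9. Prosolvable, linear and $p$-adic analytic groups

Some positive statements survive. We recall the notions first. A group is linear over a field $K$ if it is isomorphic to a subgroup of some $GL_m(K)$. A uniform pro-$p$ group $U$ has the following property: its underlying set is in a natural way a $\mathbb Z_p$-Lie lattice, free of some finite rank $d$ as a $\mathbb Z_p$-module, with addition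
$$x+y=\lim_{i\to\infty}\big(x^{p^i}y^{p^i}\big)^{p^{-i}}$$
and scalar multiplication $\lambda x=x^\lambda$. Example: for $U=\mathbb Z_p^d$ this addition is the group operation itself. A compact $p$-adic analytic group has an open normal uniform pro-$p$ subgroup (Dixon–du Sautoy–Mann–Segal, *Analytic Pro-$p$ Groups*). Example: $GL_d(\mathbb Z_p)$ is compact $p$-adic analytic, and for odd $p$ the kernel of $GL_d(\mathbb Z_p)\to GL_d(\mathbb F_p)$ is such a subgroup.

**Theorem C.**

1. Every profinite unbounded quasi-Engel group is prosolvable.
2. Every unbounded quasi-Engel group that is linear over a field (profinite or not) is solvable.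
3. Every compact $p$-adic analytic unbounded quasi-Engel group is solvable.

*Proof of (1).* This was shown in Section 2: each finite quotient is a finite quasi-Engel group, satisfies one identity $u_n\equiv1$, and is solvable by Fact A.

*Proof of (2).* Let $H\le GL_m(K)$ be unbounded quasi-Engel.

**Step 1: no free subgroups.** No $u_n$ is trivial in $F(x,y)$; otherwise $u_n\equiv1$ would hold in every group, in particular in $A_5$, which is finite and not solvable, against Fact A. If $a,b\in H$ freely generated a free group, then $u_n(a,b)\ne1$ for all $n$, against the hypothesis on $H$. So $H$ contains no nonabelian free subgroup.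

**Step 2: finitely generated subgroups are solvable.** Let $\Delta\le H$ be finitely generated. By the Tits alternative for finitely generated linear groups (J. Tits, *Free subgroups in linear groups*, J. Algebra 20 (1972)), $\Delta$ has a solvable normal subgroup $S$ of finite index. The finite group $\Delta/S$ is quasi-Engel, hence solvable by Section 2. So $\Delta$ is solvable.

**Step 3: a uniform bound.** By Zassenhaus's theorem, solvable linear groups of degree $m$ have derived length at most some $D$ depending only on $m$. So $\Delta^{(D)}=1$ for every finitely generated $\Delta\le H$. An element of $H^{(D)}$ is an expression in finitely many elements of $H$, hence lies in $\Delta^{(D)}$ for some such $\Delta$. So $H^{(D)}=1$.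

*Proof of (3).* Let $G$ be such a group and $U$ an open normal uniform pro-$p$ subgroup.

**Step 1: a linear representation.** Conjugation by an element of $G$ is a continuous automorphism of the group $U$, so it respects powers, roots and limits, hence the addition and the scalar multiplication above. This gives a homomorphism $G\to GL_d(\mathbb Z_p)\le GL_d(\mathbb Q_p)$. Its kernel consists of the elements that act trivially on the set $U$, so it is $C=C_G(U)$.

**Step 2: image and kernel are solvable.** The image is a quotient of $G$, so it is quasi-Engel and linear, and it is solvable by (2). For the kernel, $C\cap U=Z(U)$ is abelian. The quotient $C/(C\cap U)\cong CU/U$ embeds in $G/U$, which is finite because $U$ is open and $G$ is compact. So $C/(C\cap U)$ is a finite quasi-Engel group, hence solvable. Thus $C$ is solvable, and so is $G$. $\blacksquare$
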